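\title{Interactive Coding with Adaptive Termination beyond Noise Rate $1/4$}

\begin{abstract}
In the full termination model of interactive coding, two parties speak in a fixed order over a channel with adversarial corruptions, each party may stop at a time of its choosing, and the noise is measured against the number of rounds until both have stopped. We show that every noiseless binary protocol of length $n$ can be simulated in this model by a deterministic protocol over an alphabet of constant size, with maximal length $O_\epsilon(n)$, that is resilient to noise rate $\frac{1}{2+\sqrt2}-\epsilon$. Since $\frac{1}{2+\sqrt2}\approx 0.2929>\frac14$, this answers a question of Gupta and Zhang. The proof combines a termination rule, already visible when the parties exchange one bit each, with a list-decodable simulation that survives corruption of almost half of its rounds and leaves each party with a record of $O(n)$ bits.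
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The model}
Alice holds a private input $x$ and Bob holds a private input $y$. A noiseless protocol $\pi_0$ over the binary alphabet computes some function of $(x,y)$; its length $|\pi_0|$ is its number of rounds. Interactive coding replaces $\pi_0$ by a protocol $\pi$, over a larger alphabet $\Sigma$ whose size does not depend on $\pi_0$ or on the input length, that runs over a channel on which an adversary may replace transmitted symbols by other symbols.

In the \emph{full termination model} the order in which Alice and Bob speak in $\pi$ is fixed in advance, but each party may decide at any point, based on what it has received, to terminate. After a party has terminated, the other party receives a fixed silence symbol $\bot\in\Sigma$ in each round in which the terminated party is scheduled to speak, unless the adversary changes it. A round is \emph{corrupted} if the received symbol differs from the sent one, or from $\bot$ if the speaker has terminated. The \emph{length of an execution} is the number of rounds up to the point at which the second party terminates. The protocol $\pi$ is \emph{resilient to noise rate $\rho$} if,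 for every input pair $(x,y)$ and every corruption pattern that corrupts at most a $\rho$ fraction of the rounds of that execution, both parties output the output of $\pi_0$ on $(x,y)$. The \emph{maximal length} $|\pi|$ is the maximum of the execution length over all inputs and all corruption patterns.

The noise budget thus depends on the execution. Rounds after the first termination still count, so silence does not carry information for free; but a short execution gives the adversary a small budget, and the parties have some control over the length.

\subsection*{The question}
Schemes with fixed length and fixed speaking order cannot in general exceed resilience $\frac14$. The reason is seen in \emph{message exchange}, where each party must learn the other's input. One party, say Alice, speaks in a number $a$ of rounds that is at most half of the total. Fix $y$ and two inputs $x\ne x'$. The adversary leaves Bob's symbols alone; in the first $\lfloor a/2\rfloor$ of Alice's rounds it delivers what Alice with input $x$ would send given Bob's symbols so far, and in the others what Alice with input $x'$ would send. Bob's view is the same whether Alice holds $x$ or $x'$, and either way at most $\lceil a/2\rceil$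 rounds, about a quarter of the total, are corrupted.

Termination changes this. For message exchange in the full termination model, over large alphabets, it is known that resilience $\frac{1}{2+\sqrt2}-\epsilon$ is achievable for every $\epsilon>0$, and that no protocol is resilient to noise rate $0.358$. Message exchange, however, needs no interaction: each party knows at the start everything it will have to say. In a general $\pi_0$ a party's next bit depends on the transcript so far, and the input, which prescribes a reply to every possible transcript, may be exponentially longer than $|\pi_0|$, too long to be sent. One may therefore suspect that the gain disappears when $\pi$ must have length proportional to $|\pi_0|$. The question, from Gupta and Zhang~\cite{GZ}, is this.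

\begin{quote}
Is there a constant $c>\frac14$ such that for every $\epsilon>0$ there are a constant $C$ and a finite alphabet $\Sigma$, depending only on $\epsilon$ and $c$, for which every noiseless binary protocol $\pi_0$ has a protocol $\pi$ over $\Sigma$ in the full termination model with $|\pi|\le C|\pi_0|$ that is resilient to noise rate $c-\epsilon$?
\end{quote}

The answer is yes, with the constant quoted above for message exchange. Throughout,
\[
c_0=\frac1{2+\sqrt2}=1-\frac1{\sqrt2}\approx0.2929 .
\]

\begin{theorem}\label{thm:main}
For every $\epsilon\in(0,\frac1{10}]$ there are a constant $C=C(\epsilon)$ and a finite alphabet $\Sigma=\Sigma(\epsilon)$ such that every noiseless binary protocol $\pi_0$ has a deterministic protocol $\pi$ over $\Sigma$ in the full termination model, with $|\pi|\le C|\pi_0|$, that is resilient to noise rate $c_0-\epsilon$ relative to the length of the execution.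
\end{theorem}

For $\epsilon>\frac1{10}$ the protocol for $\epsilon=\frac1{10}$ serves. No computational efficiency is claimed.

\begin{remark}
Message exchange of $n$-bit inputs is a noiseless protocol of length $2n$, so the impossibility result at $0.358$ applies to general protocols as well. Granting it, the supremum of the admissible constants $c$ lies in $[c_0,\,0.358]$. We do not determine its exact value, and the remark is not used below.
\end{remark}

Section~\ref{sec:bit} shows the termination rule on the exchange of one bit and explains the constant $c_0$. Section~\ref{sec:sim} states the tool that reduces general interaction to something like message exchange, a list-decodable simulation. Sections~\ref{sec:protocol} and~\ref{sec:analysis} build $\pi$ from it and prove Theorem~\ref{thm:main}. Sections~\ref{sec:tree}--\ref{sec:simproof} construct the simulation.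

\section{Exchanging one bit in seventeen rounds}\label{sec:bit}

Let $x,y\in\{0,1\}$ and $\Sigma=\{0,1,\bot\}$. Alice is scheduled for $5$ rounds, then Bob for $7$, then Alice for $5$ more, and a party that has not terminated sends its own bit.

After round $12$ Alice counts the $0$'s and the $1$'s that she has received. She will output the more frequent bit (either one in case of a tie). Let $f\le 3$ be the smaller count. She speaks for $k_1$ more rounds and terminates, where $k_1$ is the least $k$ with $f+k\ge\frac7{24}(12+k)$, that is, with $17k\ge 84-24f$. So $k_1=5,4,3,1$ for $f=0,1,2,3$: the more noise Alice sees, the earlier she stops.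

Bob only listens in the last phase. Let $g(k)$ be the smaller of the counts of $0$'s and of $1$'s among the first $5+k$ symbols received in Alice's rounds. Bob terminates after $k_2$ rounds of the last phase, where $k_2$ is the least $k$ with $g(k)\le k$, and outputs the more frequent bit. Since $g(5)\le5$, we have $k_2\le5$. The execution has length $T=12+\max(k_1,k_2)$.

Let $E_A$ and $E_B$ count the corrupted rounds in which Alice, respectively Bob, is scheduled, and let $E=E_A+E_B$. The numbers $f$ and $g$ are proofs of noise. Every $1-y$ that Alice receives is a corruption, so $f\le E_B$. Every $1-x$ that Bob receives is a corruption, whether Alice is speaking or silent, so $g(k)\le E_A$ for $k\le k_2$. If a party is wrong, one of three cases occurs.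
\begin{itemize}
\item[(a)] \emph{Bob outlasts Alice: $k_2>k_1$.} Then $f\ne0$ and $E_A\ge g(k_2-1)\ge k_2$, so $E/T\ge (f+k_2)/(12+k_2)$. This ratio increases with $k_2$ and is smallest at $k_2=k_1+1$.
\item[(b)] \emph{$k_1\ge k_2$ and Alice is wrong.} Then $f$ is the number of copies of $y$ that she received, so $E_B=7-f$ and $E/T\ge(7-f)/(12+k_1)$.
\item[(c)] \emph{$k_1\ge k_2$ and Bob is wrong.} Alice speaks in all the $5+k_2$ rounds that Bob uses, and $g(k_2)$ is the number of copies of $x$ that he received. So $5+k_2-E_A\le g(k_2)\le k_2$, whence $E_A\ge5$ and $E/T\ge 5/17$.
\end{itemize}
\begin{center}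
\begin{tabular}{c|cccc}
$f$ & $0$ & $1$ & $2$ & $3$\\ \hline
$k_1$ & $5$ & $4$ & $3$ & $1$\\
bound on $E/T$ in (a) & -- & $6/17$ & $6/16$ & $5/14$\\
bound on $E/T$ in (b) & $7/17$ & $6/16$ & $5/15$ & $4/13$
\end{tabular}
\end{center}
All these fractions are at least $5/17$, so the protocol is resilient to every noise rate below $5/17>\frac14$. In a protocol of fixed length $17$ one party speaks at most $8$ times, and the attack of Section~\ref{sec:intro} succeeds with $4$ corruptions. The gain comes from a trade: confusing Alice by splitting her count evenly is cheap in absolute terms, but it makes $f$ large and the execution short; confusing Bob can be done in a long execution, but Bob waits until a wrong answer costs as many corruptions as the whole first phase.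

To find the best proportions, replace $5$, $7$ and $\frac7{24}$ by $L$, $L'$ and $c\le\frac12$, put $t_0=L+L'$, and ignore rounding.
\begin{itemize}
\item In (a), $E\ge f+k_2\ge c(t_0+k_1)+(k_2-k_1)\ge cT$. This is the reason for Alice's rule: she stops when the noise $f$ that she has seen, together with the $k$ corruptions that Bob must have seen if he is still listening, exhausts the budget.
\item In (b), $f\approx ct_0-(1-c)k_1$, so $E\ge L'-ct_0+(1-c)k_1$. This is at least $c(t_0+k_1)$ if $L'\ge 2ct_0$.
\item In (c), $E\ge L$. Alice speaks longest when $f=0$, namely $k_1=\frac{c}{1-c}t_0$ and $T=\frac{1}{1-c}t_0$. So we need $L\ge\frac{c}{1-c}t_0$.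
\end{itemize}
The two conditions can be met with $L+L'=t_0$ exactly when $2c+\frac{c}{1-c}\le1$, that is, $2c^2-4c+1\ge0$, that is, $c\le1-\frac1{\sqrt2}=c_0$. At $c=c_0$ they force $L=(\sqrt2-1)t_0$ and $L'=(2-\sqrt2)t_0=\sqrt2L$, and the last phase has length $\frac{c}{1-c}t_0=L$. (For $L=5$, $L'=7$ the condition $L'\ge2ct_0$ gives $c\le\frac7{24}<c_0$; the better value $\frac5{17}$ above is an effect of rounding.) The protocol for Theorem~\ref{thm:main} has these proportions and these two rules.

\section{Protocol trees and list-decodable simulation}\label{sec:sim}

Let $\pi_0$ be deterministic of length $n\ge1$. We view it as a binary tree $\mathcal P$ of depth $n$ in which every internal node is owned by Alice or by Bob, the ownership being public. The input $x$ fixes a bit $x(q)$ at every node $q$ of Alice, and $y$ fixes a bit $y(q)$ at every node $q$ of Bob. Let $\mathrm{Cons}(x)$ be the set of leaves whose path from the root follows $x$ at all nodes of Alice, and define $\mathrm{Cons}(y)$ in the same way. A path that follows both $x$ and $y$ is determined step by step from the root; it is the \emph{true path}, its leaf $\lambda^*$ is the transcript of $\pi_0$ on $(x,y)$, and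
\begin{equation}\label{eq:cons}
\mathrm{Cons}(x)\cap\mathrm{Cons}(y)=\{\lambda^*\}.
\end{equation}
A party's output is a function of the leaf and its own input, so it suffices that both parties learn $\lambda^*$.

\begin{example}\label{ex:two}
Let $n=2$, let Alice own the root and Bob both nodes of depth $1$. Then $x$ is a bit and $y$ is a function $\{0,1\}\to\{0,1\}$; $\mathrm{Cons}(x)=\{x0,\,x1\}$, $\mathrm{Cons}(y)=\{0\,y(0),\,1\,y(1)\}$, and $\lambda^*=x\,y(x)$. In the analogous tree of depth $n$ in which Bob owns exactly the nodes of depth $n-1$, the input $y$ has $2^{n-1}$ bits.
\end{example}

In the schedule of Section~\ref{sec:bit} the two later phases have a single speaker, who must repeat a short message from which the listener can deduce the answer. Identity~\eqref{eq:cons} says what such a message can be. If Bob can describe in $O(n)$ bits a set of leaves that lies inside $\mathrm{Cons}(y)$ and contains $\lambda^*$, then Alice intersects it with $\mathrm{Cons}(x)$ and finds $\lambda^*$. Bob need not know which of his leaves is the true one, and this is what allows such a set to be produced under much more noise than the rate $\frac14$.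

\begin{proposition}[List-decodable simulation]\label{prop:sim}
For every $\theta\in(0,1)$ there are a finite alphabet $\Gamma$ and a constant $C_1$ with the following property. For every $\pi_0$ of length $n$, with $N=\lceil6n/\theta\rceil$, there are a protocol of $N$ pairs of rounds over $\Gamma$ (Alice, then Bob, in each pair; nobody terminates early), a public set $\mathcal R$ of \emph{records} with $|\mathcal R|\le2^{C_1N+1}$, and a public map $\mathcal L$ from records to sets of leaves of $\mathcal P$, such that:
\begin{itemize}
\item[(i)] in every execution Alice ends with a record $\zeta_A$ with $\mathcal L(\zeta_A)\subseteq\mathrm{Cons}(x)$, and Bob ends with a record $\zeta_B$ with $\mathcal L(\zeta_B)\subseteq\mathrm{Cons}(y)$;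
\item[(ii)] if at most $(1-\theta)N$ of the $2N$ rounds are corrupted, then $\lambda^*\in\mathcal L(\zeta_A)\cap\mathcal L(\zeta_B)$.
\end{itemize}
\end{proposition}

The proposition is in the spirit of Braverman and Efremenko~\cite{BE}; the proof in Sections~\ref{sec:tree}--\ref{sec:simproof} is self-contained. The threshold in (ii) cannot reach $N$. With $N$ corruptions the adversary can replace all of Alice's symbols by a fixed one, so that $\zeta_B$ does not depend on $x$; then (i) and (ii) would force $\mathcal L(\zeta_B)=\mathrm{Cons}(y)$, which in the depth-$n$ tree of Example~\ref{ex:two} determines all $2^{n-1}$ bits of $y$. What matters below is that spoiling a simulation costs about $N$ corruptions, as much as overwriting all $N$ symbols of one party.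

\section{The protocol}\label{sec:protocol}

If the first phase consisted of a single simulation, the records would be available only at its end, and the symbols of that phase would contribute nothing to the counts $f$ and $g$. We therefore cut the first phase into $K$ short blocks, each running a fresh simulation, and let every symbol carry a second component that encodes all the records obtained so far. From the first block that survives, the messages are informative; before it, the adversary has paid about $N$ per block anyway.

\subsection*{Parameters and schedule}
Let $\epsilon\in(0,\frac1{10}]$, $\theta=\epsilon/8$ and $K=\lceil10/\epsilon\rceil\ge100$. Take $N,\Gamma,C_1,\mathcal R,\mathcal L$ from Proposition~\ref{prop:sim}, and put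
\[
K'=\lceil\sqrt2K\rceil,\qquad L=KN,\qquad L'=K'N,\qquad t_0=L+L',\qquad T_{\max}=t_0+L .
\]
\begin{itemize}
\item \emph{Phase 1:} $K$ blocks of $N$ pairs of rounds (Alice, Bob).
\item \emph{Phase 2:} $K'-K$ blocks of $N$ rounds of Bob.
\item \emph{Phase 3:} $K$ blocks of $N$ rounds of Alice.
\end{itemize}
Phase 2 ends at time $2L+(L'-L)=t_0$; by then Alice has sent $L$ symbols and Bob $L'$. Nobody terminates before $t_0$, and both parties terminate by $T_{\max}$. Since $\sqrt2L\le L'<\sqrt2L+N$ and $N=L/K\le L/100$, we have $T_{\max}<(2+\sqrt2)L+N\le4L$. Since $N\le7n/\theta$, this gives $|\pi|\le 4KN\le Cn$ with $C=28K/\theta$.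

\subsection*{Messages and symbols}
A \emph{message} is a $K$-tuple whose entries are records or a blank. There are at most $(2^{C_1N+1}+1)^K\le2^{K(C_1+2)N}$ messages. For a message $M$ let $\mathcal L(M)$ be the union of the sets $\mathcal L(\zeta)$ over the records $\zeta$ in $M$.

Let $\Gamma'$ be an alphabet of size $Q$ with $Q^\theta\ge2^{K(C_1+2)+1}$. There is a map $\mathrm{Enc}$ from messages to $(\Gamma')^N$ such that any two distinct messages have encodings that differ in at least $(1-\theta)N$ positions. Indeed, fewer than $(1-\theta)N$ changes to a given word are specified by a set of positions and the new values, so at most $2^NQ^{(1-\theta)N}$ words lie at distance less than $(1-\theta)N$ from it; choosing codewords greedily outside these balls yields at least $Q^N/(2^NQ^{(1-\theta)N})=(Q^\theta/2)^N\ge2^{K(C_1+2)N}$ words.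

The alphabet is $\Sigma=(\Gamma\times\Gamma')\cup\{\bot\}$, which depends only on $\epsilon$. A party that has not terminated is called \emph{live} and sends only elements of $\Gamma\times\Gamma'$.
\begin{itemize}
\item In each block of phase 1 the $\Gamma$-components run a fresh copy of the simulation; a received $\bot$ is passed to the simulation as a fixed element of $\Gamma$. A round of the simulation is corrupted only if the round of $\pi$ is. In phases 2 and 3 the $\Gamma$-component is a fixed filler.
\item In each block in which a live party speaks, the $\Gamma'$-components of its $N$ symbols form $\mathrm{Enc}(M)$, where the $j$th entry of $M$ is the party's record from block $j$ of phase 1 if that block was completed before the current block, and blank otherwise.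
\end{itemize}
By Proposition~\ref{prop:sim}(i), Alice's messages satisfy $\mathcal L(M)\subseteq\mathrm{Cons}(x)$ and Bob's satisfy $\mathcal L(M)\subseteq\mathrm{Cons}(y)$.

\subsection*{Scores}
For a received block $r\in\Sigma^N$ and a message $M$, let $\Delta(r,M)$ be the number of positions at which the symbol of $r$ is \emph{not} $\bot$ and its $\Gamma'$-component differs from that of $\mathrm{Enc}(M)$. For $\tau\in\mathrm{Cons}(x)$ let
\[
\mathcal M^x_\tau=\{M:\ \mathcal L(M)\cap\mathrm{Cons}(x)\subseteq\{\tau\}\},
\]
with $M$ ranging over all messages, and define $\mathcal M^y_\tau$ for $\tau\in\mathrm{Cons}(y)$ with $y$ in place of $x$. By~\eqref{eq:cons}, these are the messages that Alice, respectively Bob, cannot rule out if $\tau$ is the true leaf. They include messages that point to no candidate at all, such as the all-blank tuple. This is deliberate: before a simulation has succeeded, an honest message may be of that kind, and it must not be counted as noise.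

At time $t_0$ Alice has received $K'$ blocks $r_1,\dots,r_{K'}$ from Bob. She computes
\[
f_\tau=\sum_{j=1}^{K'}\min_{M\in\mathcal M^x_\tau}\Delta(r_j,M)\quad(\tau\in\mathrm{Cons}(x)),\qquad f=\min_\tau f_\tau .
\]
After $k$ blocks of phase 3 ($0\le k\le K$) Bob has received $K+k$ blocks $r'_1,\dots,r'_{K+k}$ in Alice's rounds. He computes
\[
g_\tau(k)=\sum_{j=1}^{K+k}\min_{M\in\mathcal M^y_\tau}\Delta(r'_j,M)\quad(\tau\in\mathrm{Cons}(y)),\qquad g(k)=\min_\tau g_\tau(k).
\]

\subsection*{Termination}
Alice terminates after $k_1$ blocks of phase 3 and Bob after $k_2$ blocks, where
\begin{align*}
k_1&=\min\bigl(\{k\ge0:\ f+kN\ge c_0(t_0+kN)\}\cup\{K\}\bigr),\\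
k_2&=\min\bigl(\{k\ge0:\ g(k)\le kN\}\cup\{K\}\bigr).
\end{align*}
Alice outputs according to a minimizer $\tau$ of $f_\tau$, and Bob according to a minimizer of $g_\tau(k_2)$. The length of the execution is $T=t_0+\max(k_1,k_2)N$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:analysis}

The bound on $|\pi|$ and the alphabet were dealt with above; it remains to prove resilience. Fix an execution. Let $E_A$ and $E_B$ be the numbers of corrupted rounds, up to time $T$, in which Alice, respectively Bob, is scheduled to speak, and let $E=E_A+E_B$. Two lemmas replace the counting of bits in Section~\ref{sec:bit}.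

\begin{lemma}[The scores prove noise]\label{lem:truth}
We have $f\le E_B$, and $g(k)\le E_A$ for $0\le k\le k_2$. Moreover $E_A\ge(k_2-1)N$.
\end{lemma}

\begin{proof}
Bob is live in all his rounds. His message $M$ in a block satisfies $\mathcal L(M)\cap\mathrm{Cons}(x)\subseteq\mathrm{Cons}(y)\cap\mathrm{Cons}(x)=\{\lambda^*\}$, so $M\in\mathcal M^x_{\lambda^*}$, and every position counted in $\Delta(r,M)$ is corrupted. Summing over Bob's blocks gives $f\le f_{\lambda^*}\le E_B$.

In a block in which Alice is live, the same argument gives a message in $\mathcal M^y_{\lambda^*}$ with $\Delta(r',M)$ at most the number of corruptions of her rounds in the block. In a block after her termination, every received symbol other than $\bot$ is a corruption and the symbols $\bot$ are not counted, so the same bound holds for every $M$, in particular for the all-blank tuple, which lies in $\mathcal M^y_{\lambda^*}$. For $k\le k_2$ all the blocks counted in $g(k)$ end by time $T$, so $g(k)\le g_{\lambda^*}(k)\le E_A$.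

The last claim is trivial if $k_2=0$. If $k_2\ge1$, then $k_2-1<K$ and the minimality of $k_2$ give $E_A\ge g(k_2-1)>(k_2-1)N$.
\end{proof}

This is where $\Delta$ must ignore $\bot$: otherwise Alice's silence would raise $g$ by $N$ per block with no corruption at all.

Call a block of phase 1 \emph{successful} if at most $(1-\theta)N$ of its $2N$ rounds are corrupted, and put $\sigma=4\theta L+N$.

\begin{lemma}[Wrong candidates are expensive]\label{lem:wrong}
Suppose that some block of phase 1 is successful. Then
\begin{itemize}
\item[(i)] $f_{\tau}\ge L'-E-\sigma$ for every $\tau\in\mathrm{Cons}(x)\setminus\{\lambda^*\}$;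
\item[(ii)] $g_{\tau}(k)\ge L+kN-E-\sigma$ for every $\tau\in\mathrm{Cons}(y)\setminus\{\lambda^*\}$ and $0\le k\le k_1$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $s$ be the index of the first successful block, let $E^{\le s}$ be the number of corruptions in blocks $1,\dots,s$ of phase 1, and let $E^{>s}=E-E^{\le s}$. Each of the blocks $1,\dots,s-1$ has more than $(1-\theta)N$ corruptions, so $E^{\le s}\ge(s-1)(1-\theta)N$, and since $(s-1)N\le L$,
\begin{equation}\label{eq:s}
sN\le E^{\le s}+\theta L+N .
\end{equation}

Consider (i) and a block of Bob after block $s$. By Proposition~\ref{prop:sim}(ii) his message $M$ contains a record whose leaf set contains $\lambda^*$, so $\lambda^*\in\mathcal L(M)$. A message $M'\in\mathcal M^x_\tau$ has $\lambda^*\notin\mathcal L(M')$, because $\lambda^*\in\mathrm{Cons}(x)$ and $\lambda^*\ne\tau$. So $M\ne M'$, and $\mathrm{Enc}(M)$ and $\mathrm{Enc}(M')$ differ in at least $(1-\theta)N$ positions. At such a position either the round is corrupted, or the received symbol is the one that Bob sent; the latter is not $\bot$, so the position counts in $\Delta(r,M')$. Hence the block contributes to $f_\tau$ at least $(1-\theta)N$ minus the number of its corruptions.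 For (ii), Alice is live in all $K+k$ blocks counted in $g_\tau(k)$, because $k\le k_1$, these blocks end by time $T$, and the argument applies with the names exchanged.

Let $J$ be the number of blocks in the score, $J=K'$ in (i) and $J=K+k$ in (ii). The first $s$ blocks contribute at least $0$, so by~\eqref{eq:s} the score is at least
\[
(1-\theta)(J-s)N-E^{>s}\ \ge\ JN-\theta JN-sN-E^{>s}\ \ge\ JN-E-\theta(JN+L)-N .
\]
Finally $JN+L\le4L$, since it equals $t_0\le T_{\max}$ in (i) and is at most $3L$ in (ii).
\end{proof}

Inequality~\eqref{eq:s} is the point at which the threshold $(1-\theta)N$ of Proposition~\ref{prop:sim} is used: the $s$ blocks that say nothing against $\tau$ are paid for at the rate of about $N$ each, the same rate as overwriting the codewords. The only difference from Section~\ref{sec:bit} is that the payment may be made in either party's rounds, so that $E$ appears in place of $E_B$ or $E_A$, and this is harmless.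

\begin{proof}[Proof of Theorem~\ref{thm:main}]
From $c_0(1+\sqrt2)=\frac1{\sqrt2}$, $c_0(2+\sqrt2)=1$ and $\sqrt2L\le L'<\sqrt2L+N$ we get $c_0t_0\le\frac L{\sqrt2}+c_0N\le\frac{L'}2+N$ and $c_0T_{\max}\le L+N$. Thus
\begin{equation}\label{eq:num}
L'\ge2c_0t_0-2N,\qquad L\ge c_0T_{\max}-N\ge c_0T-N .
\end{equation}
These are the two conditions of Section~\ref{sec:bit}, up to rounding. Assume $E\le(c_0-\epsilon)T$. Since $T\ge t_0\ge2L$, we have $E\le c_0T-2\epsilon L$. Since $N=L/K\le\epsilon L/10$ and $\theta=\epsilon/8$, we have $3N+\sigma=4N+4\theta L\le0.9\,\epsilon L$. Therefore
\begin{equation}\label{eq:budget}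
E<c_0T-3N-\sigma .
\end{equation}

\emph{Step 0: some block is successful.} Otherwise $E>K(1-\theta)N=L-\theta L\ge c_0T-N-\theta L\ge c_0T-\sigma$ by~\eqref{eq:num}, contradicting~\eqref{eq:budget}. So Lemma~\ref{lem:wrong} applies.

\emph{Step 1: $k_1\ge k_2$ and $k_1\ge1$.} We show that $k_1>k_2$ or $k_1=K$, which gives both claims. Suppose that $k_1\le k_2$ and $k_1<K$. Then $T=t_0+k_2N$, and the inequality defining $k_1$ holds: $f\ge c_0t_0-(1-c_0)k_1N$. By Lemma~\ref{lem:truth},
\[
E\ge f+(k_2-1)N\ge c_0t_0+c_0k_2N+(1-c_0)(k_2-k_1)N-N\ge c_0T-N,
\]
contradicting~\eqref{eq:budget}. From now on $T=t_0+k_1N$.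

\emph{Step 2: Alice is right.} Since $k_1\ge1$, the inequality defining $k_1$ fails at $k_1-1<K$, so $f<c_0t_0-(1-c_0)(k_1-1)N$. If Alice is wrong, then $f=f_\tau$ for some $\tau\ne\lambda^*$, and Lemma~\ref{lem:wrong}(i), \eqref{eq:num} and $1-c_0\ge c_0$ give
\begin{align*}
E\ge L'-f-\sigma&>c_0t_0+(1-c_0)(k_1-1)N-2N-\sigma\\
&\ge c_0(t_0+k_1N)-c_0N-2N-\sigma\ \ge\ c_0T-3N-\sigma,
\end{align*}
contradicting~\eqref{eq:budget}.

\emph{Step 3: Bob is right.} First, $g(k_2)\le k_2N$: otherwise $k_2=K$, and Lemma~\ref{lem:truth} and~\eqref{eq:num} give $E\ge g(K)>L\ge c_0T-N$, contradicting~\eqref{eq:budget}. If Bob is wrong, then $g(k_2)=g_\tau(k_2)$ for some $\tau\ne\lambda^*$. Since $k_2\le k_1$, Lemma~\ref{lem:wrong}(ii) gives $k_2N\ge L+k_2N-E-\sigma$, so $E\ge L-\sigma\ge c_0T-N-\sigma$, contradicting~\eqref{eq:budget}.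
\end{proof}

\section{Tree codes for list decoding}\label{sec:tree}

We turn to Proposition~\ref{prop:sim}. In an interactive protocol a party produces its information symbols $w_1,w_2,\dots\in[d]=\{1,\dots,d\}$ one at a time, so the encoding must be online. A \emph{tree code} is a map $\chi$ from nonempty words over $[d]$ to an alphabet $\Gamma$; at time $t$ the sender transmits $\chi(w_1\cdots w_t)$. We regard words as nodes of the $d$-ary tree, with the empty word $\emptyset$ as root and the length $|w|$ as depth. We write $[d]^{\le t}$ for the words of length at most $t$ and $w_{1..u}$ for the prefix of length $u$. A nonempty word $w$ \emph{agrees} with a received sequence $r_1,r_2,\dots\in\Gamma$ if $\chi(w)=r_{|w|}$.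

Under heavy noise the receiver cannot identify the sender's word, and keeps a tree of hypotheses instead. Everything depends on this tree having linear size. One path of length $t$ can agree with $r$ at all $t$ nodes; the next lemma says that no subtree does much better.

\begin{lemma}\label{lem:code}
For $d\ge2$ and $\eta\in(0,1)$ there is a finite alphabet $\Gamma$ such that for every $N$ there is $\chi:[d]^{\le N}\setminus\{\emptyset\}\to\Gamma$ with the following property. For all $1\le t\le N$, all $r\in\Gamma^t$ and every prefix-closed $S\subseteq[d]^{\le t}$ with $m\ge1$ non-root nodes, at most $t+\eta m$ non-root nodes of $S$ agree with $r$.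
\end{lemma}

\begin{proof}
Let $q=|\Gamma|$ satisfy $q^\eta\ge2^{2d+4}$, and choose the values $\chi(w)$ independently and uniformly in $\Gamma$. The property is trivial for $m\le t$, so let $1\le t<m$. For fixed $t,r,S$, a given set of $a$ non-root nodes agrees with $r$ with probability $q^{-a}$, and there are at most $2^m$ such sets; so more than $t+\eta m$ nodes agree with probability at most $2^mq^{-t-\eta m}$. There are $q^t$ choices of $r$. A prefix-closed set with $m+1$ nodes is determined by listing its nodes breadth-first and recording for each which of its $d$ children are present, so there are at most $2^{d(m+1)}\le2^{2dm}$ choices of $S$. The probability of failure is at most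
\[
\sum_{m\ge2}\ \sum_{1\le t<m}q^t\,2^{2dm}\,2^m\,q^{-t-\eta m}
\le\sum_{m\ge1}m\,\bigl(2^{2d+1}q^{-\eta}\bigr)^m\le\sum_{m\ge1}m\,8^{-m}=\frac8{49}<1 .
\]
The bound does not involve $N$, and neither does $q$.
\end{proof}

Fix $\kappa\in(0,1)$ and let $\chi$ be as in Lemma~\ref{lem:code} with $\eta=\kappa/2$. Given received symbols $r_1,\dots,r_N$ and $1\le u\le N$, let $\mathrm{list}(u)$ be the set of $w\in[d]^u$ such that
\[
\text{for every }0\le i<u,\text{ at least }\kappa(u-i)\text{ of the prefixes } w_{1..i+1},\dots,w_{1..u}\text{ agree with }r .
\]
It depends only on $r_1,\dots,r_u$. The \emph{hypothesis tree} $\mathcal T_t$ consists of the root and all prefixes of elements of $\bigcup_{u\le t}\mathrm{list}(u)$; thus $\mathcal T_0=\{\emptyset\}\subseteq\mathcal T_1\subseteq\cdots$. The condition is imposed for every $i$ so that a new branch has a $\kappa$ fraction of agreeing nodes wherever it leaves the existing tree.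

\begin{lemma}\label{lem:size}
For every received sequence, $\mathcal T_t$ has at most $2t/\kappa$ non-root nodes.
\end{lemma}

\begin{proof}
Let $m\ge1$ be the number of non-root nodes. Build $\mathcal T_t$ from the root by adding the list elements, with their prefixes, one at a time. Adding a word $w$ that is not yet present, with longest present prefix $v$, adds the $|w|-|v|$ prefixes of lengths $|v|+1,\dots,|w|$, and by the condition for $i=|v|$ at least a $\kappa$ fraction of them agree with $r$. So at least $\kappa m$ nodes agree, and Lemma~\ref{lem:code} gives $\kappa m\le t+\frac\kappa2m$.
\end{proof}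

\begin{lemma}\label{lem:inlist}
Let $w^*\in[d]^N$, and suppose that $r_u\ne\chi(w^*_{1..u})$ for exactly $e$ indices $u$. Then $w^*_{1..u}\notin\mathrm{list}(u)$ for at most $e/(1-\kappa)$ indices $u\in\{1,\dots,N\}$.
\end{lemma}

\begin{proof}
Call such $u$ bad. For a bad $u$ there is $i<u$ such that more than $(1-\kappa)(u-i)$ of the indices in the interval $(i,u]$ are corrupted. Take the largest bad $u$ and its interval $(i,u]$, then the largest bad index that is at most $i$ and its interval, and so on. The intervals are disjoint and cover all bad indices, and their total length is at most $e/(1-\kappa)$.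
\end{proof}

So each corruption removes the true prefix from the list for about one time step, and both lemmas hold for every sent word and every received sequence, however they depend on each other.

\section{Describing a growing tree in linearly many bits}\label{sec:describe}

In the simulation each party attaches to every node of its hypothesis tree a label of $3$ bits, its reply under that hypothesis, and reports the labeled tree to the other party as it grows. The report is itself carried by information symbols in $[d]$, each holding about $\log_2d$ bits. Two economies are needed. First, the edges cannot be named by their letters in $[d]$: up to $2/\kappa$ nodes per round, at $\log_2d$ bits each, would not fit. We describe only the shape and the labels, at a cost independent of $d$, and choose $d$ afterwards. Second, a new branch must say where it is attached, and naming an old node by its number can cost order $\log N$ bits while the branch may have a single node. The remedy is to name, for each depth, the whole set of attachment points at once, and to use that a branch attached $k$ levels above the current depth has at least $k$ nodes.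

Call $\mathcal T_0=\{\emptyset\}\subseteq\mathcal T_1\subseteq\dots\subseteq\mathcal T_N$ a \emph{growing sequence} if each $\mathcal T_t\subseteq[d]^{\le t}$ is prefix-closed and every node of $\mathcal T_t\setminus\mathcal T_{t-1}$ is a prefix of a node of $\mathcal T_t$ of depth $t$. Hypothesis trees form a growing sequence, since a node of $\mathcal T_t\setminus\mathcal T_{t-1}$ is a prefix of an element of $\mathrm{list}(t)$. Suppose that each non-root node carries a $3$-bit label that does not change with $t$.

At step $t$ call the nodes of $\mathcal T_{t-1}$ \emph{old} and those of $\mathcal T_t\setminus\mathcal T_{t-1}$ \emph{new}. All descendants of a new node are new, since $\mathcal T_{t-1}$ is prefix-closed. For $k\ge1$ let $V_{t,k}$ be the set of old nodes of depth $t-k$ that have a new child, let $\alpha_{t,k}=|V_{t,k}|$, and let $m_{t,k}$ be the number of new nodes whose deepest old ancestor lies in $V_{t,k}$. Every new node is counted in exactly one $m_{t,k}$. A node $v\in V_{t,k}$ has, through a new child, new descendants at each of the depths $t-k+1,\dots,t$, and $v$ is their deepest old ancestor. Hence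
\begin{equation}\label{eq:mk}
m_{t,k}\ge k\,\alpha_{t,k}.
\end{equation}

For an integer $z\ge1$ let $\mathrm{code}(z)$ be the Elias gamma code: $\lfloor\log_2z\rfloor$ zeros followed by the binary expansion of $z$. It is prefix-free and has length $2\lfloor\log_2z\rfloor+1\le2z$. The nodes of each depth are numbered in the order in which they are described. The string $D_t$ ($t\ge1$) is written as follows.
\begin{itemize}
\item Write $\mathrm{code}(h+1)$, where $h$ is the number of $k$ with $\alpha_{t,k}>0$.
\item For each such $k$, in increasing order, write $\mathrm{code}(k)$ and $\mathrm{code}(\alpha_{t,k})$; then the index of $V_{t,k}$ in the lexicographic list of the $\alpha_{t,k}$-subsets of the $W$ old nodes of depth $t-k$, counted from $0$, in $\lceil\log_2\binom{W}{\alpha_{t,k}}\rceil$ bits; then, for each $v\in V_{t,k}$ in order, the forest of the descendants of $v$ reached through new children, traversed depth-first: a $1$ followed by the label on entering a node, a $0$ on leaving it, and a final $0$.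
\end{itemize}
Figure~\ref{fig:step} shows an example.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0)--(-1,-1)--(-1,-2); \draw (0,0)--(1,-1);
\draw[dashed] (-1,-2)--(-1,-3); \draw[dashed] (1,-1)--(1,-2)--(1,-3);
\foreach \p in {(0,0),(-1,-1),(1,-1),(-1,-2)} \fill \p circle (2.5pt);
\foreach \p in {(-1,-3),(1,-2),(1,-3)} \draw[fill=white] \p circle (2.5pt);
\node[left] at (-1.1,-1) {$u_1$}; \node[right] at (1.1,-1) {$u_2$}; \node[left] at (-1.1,-2) {$v$};
\node[left] at (-1.1,-3) {$\ell_1$}; \node[right] at (1.1,-2) {$\ell_2$}; \node[right] at (1.1,-3) {$\ell_3$};
\foreach \j in {0,1,2,3} \node at (3,-\j) {depth $\j$};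
\end{tikzpicture}
\caption{A step $\mathcal T_2\to\mathcal T_3$ of a growing sequence. Old nodes are solid; the three new nodes are hollow and have labels $\ell_1,\ell_2,\ell_3$. The attachment sets are $V_{3,1}=\{v\}$ and $V_{3,2}=\{u_2\}$. The description $D_3$ is $011$ (two values of $k$), then $1\;1\;\;1\ell_10\;0$ ($k=1$, one node, an index of no bits, the forest below $v$), then $010\;1\;1\;\;1\ell_21\ell_300\;0$ ($k=2$, one node, index $1$ among the two nodes of depth $1$, the forest below $u_2$).}\label{fig:step}
\end{figure}

A \emph{reader} who holds a numbered labeled copy of $\mathcal T_{t-1}$ knows each $W$, and so knows at every moment how many bits the current item has. In the forest below $v$, a $1$ means ``create a child of the current node with the next three bits as label and move to it,'' and a $0$ means ``move to the parent,'' or ``stop'' if the current node is $v$. So the reader processes $D_t$ deterministically from left to right, stops exactly at its end, and then holds a numbered labeled copy of $\mathcal T_t$.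

\begin{lemma}\label{lem:length}
If $\mathcal T_N$ has $m$ non-root nodes, then $|D_1|+\dots+|D_N|\le2N+20m+4$.
\end{lemma}

\begin{proof}
The first item of $D_t$ costs at most $2+2h$ bits; charge $2$ to each of the $h$ values of $k$. With $\alpha=\alpha_{t,k}>0$ and $\mu=m_{t,k}$, the forests cost $1+3+1$ bits per new node and one final bit per $v$, so the cost of $k$ is at most
\[
2+2k+2\alpha+\Bigl(1+\log_2\tbinom W\alpha\Bigr)+5\mu+\alpha\ \le\ 13\mu+\log_2\tbinom W\alpha ,
\]
because $1,k,\alpha\le\mu$ by~\eqref{eq:mk}. As $\sum_{t,k}m_{t,k}=m$, the total length is at most $2N+13m$ plus the sum of the terms $\log_2\binom W\alpha$.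

Group these terms by the depth $j=t-k$. Let $W_j$ be the number of nodes of depth $j$ in $\mathcal T_N$, so that $\sum_jW_j=m+1$. Fix $j$ and $k\ge1$ with $\alpha=\alpha_{j+k,k}>0$. Since $W\le W_j$ and $\binom{W_j}\alpha\le(eW_j/\alpha)^\alpha$, the term is at most $\alpha\log_2(eW_j/\alpha)$.
\begin{itemize}
\item If $\alpha\ge W_j2^{-k}$, this is at most $\alpha(k+\log_2e)\le3k\alpha\le3m_{j+k,k}$ by~\eqref{eq:mk}. These terms sum to at most $3m$.
\item If $\alpha<W_j2^{-k}$, use that $z\mapsto z\log_2(eW_j/z)$ has derivative $\log_2(W_j/z)\ge0$ on $(0,W_j]$. The term is at most $W_j2^{-k}(k+\log_2e)$. Since $\sum_{k\ge1}k2^{-k}=2$ and $\sum_{k\ge1}2^{-k}=1$, these terms sum to at most $(2+\log_2e)W_j\le4W_j$ for each $j$, and to at most $4(m+1)$ in all.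
\end{itemize}
The total is at most $2N+13m+3m+4(m+1)$.
\end{proof}

Below, the root also carries one bit, written as a string $D_0$ of length $1$. For hypothesis trees, Lemmas~\ref{lem:size} and~\ref{lem:length} give, for every received sequence,
\begin{equation}\label{eq:total}
|D_0|+|D_1|+\dots+|D_N|\le2N+\frac{40N}\kappa+5\le7N+\frac{40N}{\kappa}\le\frac{47N}\kappa ,
\end{equation}
a bound that does not depend on $d$.

\section{Proof of Proposition~\ref{prop:sim}}\label{sec:simproof}

For each hypothesis about what Bob has sent, Alice runs $\pi_0$ as far as the hypothesis allows, and she reports her position and her next bit under all hypotheses. Bob does the same. Whenever the true sequences are among the hypotheses and the reports are up to date, the party that is behind on the true path learns the bit it is waiting for.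

Let $\kappa=\theta/4$, $C_1=47/\kappa$ and $R=\lceil8C_1/\theta\rceil$. Identify $[d]$ with the set of binary strings of length at most $R$, and take $\Gamma$ and $\chi$ from Lemma~\ref{lem:code} with $\eta=\kappa/2$.

\subsection*{Transmission}
Alice's information symbols are $a_1,\dots,a_N\in[d]$, and in pair $t$ she sends $\chi(a_{1..t})$; Bob's are $b_1,\dots,b_N$, and he sends $\chi(b_{1..t})$. From the received symbols Alice forms the hypothesis trees $\mathcal T^A_t$, whose nodes are possible prefixes of Bob's sequence, and Bob forms $\mathcal T^B_t$. Let $D^A_t$ and $D^B_t$ be the descriptions of these growing sequences, with the labels defined below.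

The strings $D_t$ are short only on average, so each party keeps a first-in first-out queue of bits and takes as its next information symbol the first $\min(R,\text{queue length})$ bits. Before $a_t$ Alice has received $t-1$ symbols, and she enqueues $D^A_{t-1}$. Before $b_t$ Bob has received $t$ symbols, and he enqueues $D^B_t$, preceded by $D^B_0$ if $t=1$.

\subsection*{Parsing}
The first two bits of a label encode a \emph{move} in the protocol tree $\mathcal P$: stay, go to the $0$-child, or go to the $1$-child (the fourth code is unused). Given any bit string, read one bit as $D_0$ and then run the reader of Section~\ref{sec:describe} for $D_1,D_2,\dots$, stopping at the first item that is incomplete or malformed. Malformed means that the reader meets a depth with no nodes, a value $\alpha>W$, an index out of range, the unused move, or a move to a child of a leaf of $\mathcal P$. The items read completely yield a tree (empty, if the string is empty) in which each node has a \emph{position} in $\mathcal P$, namely the root of $\mathcal P$ for the root and otherwise the result of applying its move to the position of its parent, and a \emph{bit}, namely $D_0$ for the root and otherwise the third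 label bit. For $w\in[d]^{\le N}$ let $I(w)$ be the set of pairs (position, bit) of the nodes of the tree parsed from the concatenation of the strings $w_1,w_2,\dots$. The map $I$ is public.

\subsection*{Labels}
For $w\in[d]^{\le N}$ define Alice's position $p_A(w)\in\mathcal P$ under the hypothesis $w$ recursively. Let $p_A(\emptyset)$ be the root. For $w\neq\emptyset$ with parent $w^-$ and $q=p_A(w^-)$:
\begin{itemize}
\item if $q$ is a leaf, $p_A(w)=q$;
\item if Alice owns $q$, $p_A(w)$ is the child $x(q)$ of $q$;
\item if Bob owns $q$, $p_A(w)$ is the child $\beta$ of $q$ for the smallest $\beta$ with $(q,\beta)\in I(w)$, and $p_A(w)=q$ if there is no such $\beta$.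
\end{itemize}
Alice labels a non-root node $v$ by the move from $p_A(v^-)$ to $p_A(v)$, followed by the bit $x(p_A(v))$ if she owns $p_A(v)$ and $0$ otherwise; $D^A_0$ is this bit for the root. The label depends only on $v$ and $x$, so it does not change with time. Bob's position $p_B$ and labels are defined by exchanging the names and replacing $x$ by $y$.

No $D^A_t$ is malformed, and the reader finishes $D^A_t$ only at its last bit. Hence:
\begin{itemize}
\item[($*$)] A prefix of $D^A_0D^A_1\cdots D^A_N$ that contains $D^A_0,\dots,D^A_j$ and not all of $D^A_{j+1}$ is parsed to a copy of $\mathcal T^A_j$ in which the node $v$ has position $p_A(v)$, and has bit $x(p_A(v))$ if Alice owns that position. The same holds for Bob.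
\end{itemize}

\begin{example}
Take the tree of Example~\ref{ex:two}, no corruptions, and queues that are empty after each transmission. Alice sends $a_1=D^A_0=x$. Bob's $\mathrm{list}(1)$ contains $a_1$, possibly with other letters of the same $\chi$-value. Since $I(a_1)=\{(\text{root},x)\}$, he has $p_B(a_1)=x$, and the label of $a_1$ in $b_1=D^B_0D^B_1$ carries the bit $y(x)$. Alice has $p_A(b_1)=x$ because she owns the root. In the second pair $p_B(a_1a_2)=x\,y(x)$ because Bob owns the node $x$, and $p_A(b_1b_2)=x\,y(x)$ because $(x,y(x))\in I(b_1b_2)$.
\end{example}

\subsection*{Records and part (i)}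
The records are $\zeta_A=D^A_0\cdots D^A_N$ and $\zeta_B=D^B_0\cdots D^B_N$. By~\eqref{eq:total} they lie in the set $\mathcal R$ of binary strings of length at most $C_1N$, and $|\mathcal R|\le2^{C_1N+1}$. Let $\mathcal L(\zeta)$ be the set of leaves of $\mathcal P$ that occur as positions in the tree parsed from $\zeta$. By ($*$), $\mathcal L(\zeta_A)$ is the set of leaves among the $p_A(v)$, $v\in\mathcal T^A_N$. Under every hypothesis $p_A$ follows $x$ at Alice's nodes, so $\mathcal L(\zeta_A)\subseteq\mathrm{Cons}(x)$. The same argument with $p_B$ and $y$ gives $\mathcal L(\zeta_B)\subseteq\mathrm{Cons}(y)$.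

\subsection*{Progress along the true path}
Let $p^*_A(t)=p_A(b_{1..t})$ and $p^*_B(t)=p_B(a_{1..t})$ for the sequences actually sent. These positions are defined whether or not the sequences are among the hypotheses. The bits of $b_{1..t}$ form a prefix of $\zeta_B$, so by ($*$) every pair $(q,\beta)\in I(b_{1..t})$ with $q$ owned by Bob has $\beta=y(q)$. Hence $p^*_A(t)$ follows $y$ at Bob's nodes and $x$ at Alice's: it lies on the true path. So does $p^*_B(t)$, by the same argument. In each step each of them stays or descends one level. Let $\Phi(t)$ be the sum of their depths; $\Phi$ is nondecreasing, $\Phi(0)=0$ and $\Phi\le2n$, with equality exactly when both positions are $\lambda^*$.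

Call $t\in\{1,\dots,N\}$ \emph{good} if $b_{1..t-1}\in\mathcal T^A_{t-1}$, $a_{1..t}\in\mathcal T^B_t$, Alice's queue is empty after $a_t$, and Bob's queue is empty after $b_t$.

\begin{lemma}\label{lem:progress}
If $t$ is good and $\Phi(t-1)<2n$, then $\Phi(t)>\Phi(t-1)$.
\end{lemma}

\begin{proof}
Suppose first that $q=p^*_B(t-1)$ is not deeper than $p^*_A(t-1)$. Then $q$ is not a leaf, since otherwise $\Phi(t-1)=2n$. If Bob owns $q$, then $p^*_B$ descends at step $t$ by definition. Let Alice own $q$. Her queue is empty after $a_t$, so the bits of $a_{1..t}$ are $D^A_0\cdots D^A_{t-1}$, which are parsed to $\mathcal T^A_{t-1}$. This tree contains $b_{1..t-1}$ and its prefixes, whose positions $p^*_A(0),\dots,p^*_A(t-1)$ cover the true path down to $p^*_A(t-1)$ and so include $q$. By ($*$), $(q,x(q))\in I(a_{1..t})$, and $p^*_B$ descends at step $t$.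

Suppose now that $q=p^*_A(t-1)$ is strictly less deep than $p^*_B(t-1)$; then $q$ is not a leaf. If Alice owns $q$, then $p^*_A$ descends at step $t$. Let Bob own $q$. The bits of $b_{1..t}$ are $D^B_0\cdots D^B_t$, which are parsed to $\mathcal T^B_t$. This tree contains $a_{1..t}$ and its prefixes, whose positions $p^*_B(0),\dots,p^*_B(t)$ cover the true path down to $p^*_B(t)$ and so include $q$. By ($*$), $(q,y(q))\in I(b_{1..t})$, and $p^*_A$ descends at step $t$.
\end{proof}

\subsection*{Part (ii)}
Suppose that at most $(1-\theta)N$ rounds are corrupted, $e_1$ of Alice's and $e_2$ of Bob's. If a queue is nonempty after a transmission, that transmission carried exactly $R$ bits. Each party enqueues at most $C_1N$ bits by~\eqref{eq:total}, so this happens at most $C_1N/R\le\theta N/8$ times per party. The condition $a_{1..t}\in\mathcal T^B_t$ fails only if $a_{1..t}$ is not in Bob's $\mathrm{list}(t)$, and $b_{1..t-1}\in\mathcal T^A_{t-1}$ fails only if $t\ge2$ and $b_{1..t-1}$ is not in Alice's $\mathrm{list}(t-1)$. By Lemma~\ref{lem:inlist} these failures affect at most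
\[
\frac{e_1+e_2}{1-\kappa}\le\frac{(1-\theta)N}{1-\theta/4}\le\Bigl(1-\frac{3\theta}4\Bigr)N
\]
values of $t$, where the last inequality holds because $(1-\frac{3\theta}4)(1-\frac\theta4)=1-\theta+\frac{3\theta^2}{16}\ge1-\theta$. So the number of good $t$ is at least $N-(1-\frac{3\theta}4)N-\frac\theta4N=\frac\theta2N\ge3n\ge2n+1$.

Let $t$ be the last good time. If $\Phi(t-1)<2n$, then $\Phi(t'-1)<2n$ for each of the at least $2n$ earlier good times $t'$, and Lemma~\ref{lem:progress} gives $\Phi(t-1)\ge2n$, a contradiction. So $\Phi(t-1)=2n$, and $p_A(b_{1..t-1})=\lambda^*=p_B(a_{1..t})$. Since $t$ is good, $b_{1..t-1}\in\mathcal T^A_{t-1}\subseteq\mathcal T^A_N$ and $a_{1..t}\in\mathcal T^B_t\subseteq\mathcal T^B_N$. Thus $\lambda^*$ occurs as a position in both records, which is (ii). The extra good time is needed because reaching $\lambda^*$ along the true sequences is not enough: those sequences must afterwards enter the hypothesis trees. This completes the proof of Proposition~\ref{prop:sim}, and with it the proof of Theorem~\ref{thm:main}.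

\begin{thebibliography}{9}

\bibitem{BE}
Braverman and Efremenko, FOCS 2014.

\bibitem{GZ}
Meghal Gupta and Rachel Yun Zhang, \emph{On Interactive Coding Schemes with Adaptive Termination}, arXiv:2309.04586 (2023).

\end{thebibliography}
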